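\title{Rational cubics with maximal contact with a plane curve}

\begin{abstract}
A rational plane curve of degree $n$ has maximal contact with a plane curve $Y$ if one of its branches meets $Y$ with contact order $3n$. For $n=1$ and $n=2$ these curves are the inflectional lines and the sextactic conics of $Y$. We prove the conjectured formula for $n=3$: a general smooth complex plane curve of degree $d\ge 3$ has exactly $6d(19d-44)$ rational cubics with maximal contact. For $d\ge 4$ we follow the unique cubic that has contact at least $9$ with $Y$ at a moving point and count the zeros of its discriminant; this gives a weighted formula for immersed curves of any genus under explicit nondegeneracy conditions. For $d=3$ we determine the number for every smooth cubic.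
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. Let $Y\subset\mathbb{P}^2$ be a smooth curve of degree $d\ge 3$, and let $C$ be an irreducible rational plane curve of degree $n$ with normalization $f:\mathbb{P}^1\to\mathbb{P}^2$. By B\'ezout's theorem the divisor $f^*Y$ has degree $dn$, and its multiplicity $\operatorname{mult}_q f^*Y$ at $q\in\mathbb{P}^1$ is the order of contact with $Y$ of the branch of $C$ defined by $q$. A map $f$ is a triple of binary forms of degree $n$ up to a common scalar, which gives $3n+2$ parameters; dividing by $PGL_2$ leaves $3n-1$ parameters for $C$, hence $3n$ for the pair $(C,q)$. The condition $\operatorname{mult}_q f^*Y\ge m$ asks that $m$ Taylor coefficients vanish. So $m=3n$ is the contact order for which one expects finitely many curves. We say that $C$ has \emph{maximal contact} with $Y$ if $\operatorname{mult}_q f^*Y=3n$ for some $q\in\mathbb{P}^1$.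

\subsection*{Lines and conics}
For $n=1$ the curves with maximal contact are the inflectional lines of $Y$, and for $n=2$ they are Cayley's sextactic conics. In both cases the problem is linear, because the forms of degree $n$ make up a vector space of dimension exactly $3n$. Recall the Wronskian. Let $M$ be a line bundle on a smooth projective curve of genus $g$ with canonical bundle $K$, and let $W\subset H^0(M)$ have dimension $r+1$. The Wronskian determinant of a basis of $W$ is a nonzero section of $M^{r+1}\otimes K^{r(r+1)/2}$, of degree
\begin{equation}\label{eq:wronskian}
(r+1)\deg M+\tbinom{r+1}{2}(2g-2),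
\end{equation}
and its order at a point $p$ is $\sum_{i=0}^r(a_i-i)$, where $a_0<\dots<a_r$ are the orders of vanishing at $p$ of the elements of $W$. It vanishes at $p$ exactly when some element of $W$ vanishes there to order at least $r+1$.

Take for $W$ the forms of degree $n$ restricted to $Y$, recall that $2g-2=d(d-3)$, and assume that no line has contact $4$ or more with $Y$. For $n=1$ the degree \eqref{eq:wronskian} is $3d+3d(d-3)=3d(d-2)$, and each flex has orders $0,1,3$ and is a simple zero. For $n=2$ the degree is $12d+15d(d-3)$, but not every zero comes from a smooth conic. At a flex with tangent line $y=0$ the monomials $1,x,x^2,y,xy,y^2$ have orders $0,1,2,3,4,6$, so the doubled tangent line produces a simple zero; away from the flexes a pair of lines has contact at most $4$ and produces nothing. Removing the flexes leaves $12d+15d(d-3)-3d(d-2)=3d(4d-9)$ zeros, counted with multiplicity, and this is the known number of sextactic conics of a general smooth curve of degree $d\ge3$. The pattern, a degree minus the contributions of degenerate curves, persists for cubics.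

\subsection*{Cubics}
A \emph{rational cubic} is an irreducible rational plane curve of degree $3$, that is, an irreducible singular cubic; it is \emph{nodal} (one ordinary node) or \emph{cuspidal} (one cusp). The problem for $n=3$ is posed in Muratore's paper \cite{Muratore}, and the conjecture is that a general smooth curve of degree $d\ge 3$ has
\[
N_d=6d(19d-44)
\]
rational cubics with maximal contact. We prove this.

\begin{theorem}\label{thm:general}
A general smooth plane curve $Y$ of degree $d\ge4$ has exactly $6d(19d-44)$ rational cubics with maximal contact. All of them are nodal; their contact points are distinct, are smooth points of the cubics, and are not flexes of $Y$.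
\end{theorem}

\begin{theorem}\label{thm:cubic}
A smooth cubic $E$ with $j(E)\ne0$ has exactly $234=6\cdot3\cdot(19\cdot3-44)$ rational cubics with maximal contact, all nodal. If $j(E)=0$ the number is $225$, of which $216$ are nodal and $9$ are cuspidal.
\end{theorem}

A general cubic has $j\neq0$, so the two theorems prove the conjecture for all $d\ge3$.

The problem for cubics is no longer linear. The space $V=H^0(\mathbb{P}^2,\mathcal{O}(3))$ has dimension $10$, and contact at least $9$ at a given point is $9$ linear conditions, so at \emph{every} point $p$ some cubic has contact at least $9$. What is special is that this cubic be rational, and that is the vanishing of the discriminant, a polynomial of degree $12$ on $V$. Theorem~\ref{thm:general} comes from a weighted count that holds for immersed curves of any genus. Let $\nu:\widetilde Y\to\mathbb{P}^2$ be an immersion, birational onto its image, of a smooth connected projective curve of genus $g$, with image of degree $d\ge4$. For $p\in\widetilde Y$ and a form $F$, the \emph{contact order} is $\operatorname{ord}_p(F)=\operatorname{ord}_p\nu^*F$; we also write $\operatorname{ord}_p(C)$ for the curve $C=\{F=0\}$.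 Consider three conditions.
\begin{itemize}
\item[(A1)] Every line has contact at most $3$ at every $p\in\widetilde Y$.
\item[(A2)] For every $p$ there is exactly one cubic $C_p=\{F_p=0\}$ with $\operatorname{ord}_p(F_p)\ge9$.
\item[(A3)] $C_p$ is never cuspidal and never contains a smooth conic; and if $C_p$ is nodal with node at $\nu(p)$, then $\operatorname{ord}_p(F_p)=9$.
\end{itemize}
We call $C_p$ the \emph{osculating cubic} at $p$.

\begin{theorem}\label{thm:weighted}
Under \emph{(A1)--(A3)},
\[
\sum_{(C,p)}\bigl(\operatorname{ord}_p(C)-8\bigr)=78\,d+114\,(2g-2),
\]
the sum being over the pairs $(C,p)$ with $p\in\widetilde Y$ and $C$ a nodal cubic, smooth at $\nu(p)$, with $\operatorname{ord}_p(C)\ge9$. For a smooth curve of degree $d$ the right side is $78d+114d(d-3)=6d(19d-44)$.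
\end{theorem}

\subsection*{The method}
The lines $\langle F_p\rangle$ form a line bundle $\mathcal{L}$ on $\widetilde Y$, and $D(p)=\operatorname{disc}(F_p)$ is a section of $\mathcal{L}^{-12}$. The first guess for the count is $\deg D$. It is too large for two reasons. At a flex the osculating cubic is the tripled tangent line. And the osculating cubic may have its node at the point of contact itself; then its two branches share the contact as $8+1$, and neither has contact $9$. The flexes can be counted, and we show that each is a zero of $D$ of order $10$. For the points of the second kind we introduce a second section $\gamma$, the normal derivative of $F_p$ at $\nu(p)$, which vanishes exactly where $C_p$ is singular at $\nu(p)$. At such a node $\operatorname{ord}D=9\operatorname{ord}\gamma$, so these points cancel in $\deg D-9\deg\gamma$, whatever their number and multiplicities.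

Section~\ref{sec:prelim} collects what we need about contact and about the discriminant. Section~\ref{sec:cubic} treats $d=3$, where the orders $1$, $9$ and $10$ already appear and can be computed by hand on pencils. Section~\ref{sec:weighted} proves Theorem~\ref{thm:weighted}, and Section~\ref{sec:general} deduces Theorem~\ref{thm:general} by dimension counts.

\section{Contact orders and the discriminant of a cubic}\label{sec:prelim}

\subsection{Contact orders}\label{sub:contact}
A \emph{branch} at $p\in\mathbb{P}^2$ is a smooth analytic curve germ $\Gamma$ at $p$. The \emph{contact} of a form $F$, or of an analytic function near $p$, with $\Gamma$ is the order of vanishing at $p$ of its restriction to $\Gamma$, computed in an affine chart. Only the tangent line has contact at least $2$ among lines; $p$ is a \emph{flex} of $\Gamma$ if this contact is at least $3$, and an \emph{ordinary} flex if it equals $3$. We use four facts.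
\begin{itemize}
\item[(C1)] Contact is additive over products. If a curve has a node at $p$, its local equation is a product of equations of two transverse branches, and $\Gamma$ is transverse to at least one of them; so a total contact $m$ splits as $1+(m-1)$.
\item[(C2)] Two branches at $p$ are graphs $y=\varphi(x)$ and $y=\psi(x)$ in suitable affine coordinates centered at $p$. An equation of the second with nonzero differential is a unit times $y-\psi(x)$, so its contact with the first is $\operatorname{ord}(\varphi-\psi)$, which is symmetric in the two branches. If it is at least $m$, then $H(x,\varphi)-H(x,\psi)=O(x^m)$ for every $H$, so $H$ has the same contact with both branches unless both contacts are at least $m$. The \emph{$(m-1)$-jet} of the first branch is the subscheme of length $m$ with ideal $(y-\varphi(x),x^m)$; a form vanishes on it if and only if its contact is at least $m$, and the two branches have the same $(m-1)$-jet if and only if $\operatorname{ord}(\varphi-\psi)\ge m$.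
\item[(C3)] A cuspidal cubic has contact at most $3$ with every branch at its cusp. Indeed, near the cusp the equation is $v^2-u^3$ in affine coordinates $u,v$. If $v$ has order $1$ on the branch, the contact is $2$. Otherwise $u$ has order $1$ and $v^2$ has order at least $4$, and the contact is $3$.
\item[(C4)] If $Y$ is a curve smooth at $p$ and $C=\{F=0\}$ is an irreducible curve, not a component of $Y$, with normalization $f$, then the contact of $F$ with $Y$ at $p$ equals the intersection multiplicity $I_p(C,Y)=\sum_{f(q)=p}\operatorname{mult}_qf^*Y$. Coprime forms of degrees $a,b$ cut out a scheme of length $ab$ (B\'ezout).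
\end{itemize}

\subsection{Singular cubics}\label{sub:singular}
The nodal cubics form one orbit of the $8$-dimensional group $PGL_3$, and the cuspidal cubics form the orbit of $yz^2=x^3$. A cubic that is not irreducible and reduced is the union of a smooth conic and a line, or of three lines that need not be distinct. The singular cubics form an irreducible hypersurface $\Delta\subset\mathbb{P}V=\mathbb{P}^9$, whose irreducible equation is the \emph{discriminant} $\operatorname{disc}\in\operatorname{Sym}^{12}V^*$. It satisfies
\begin{equation}\label{eq:semiinv}
\operatorname{disc}(F\circ g)=\det(g)^{12}\operatorname{disc}(F)\qquad(g\in GL_3).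
\end{equation}
The cuspidal orbit has dimension at most $7$, since the maps $(x,y)\mapsto(tx,t^3y)$ fix $y=x^3$, and the cubics containing a line form a family of dimension $2+5=7$. As $\dim\Delta=8$, the nodal cubics are dense in $\Delta$.

The cuspidal cubic $yz^2=x^3$ has its cusp at $[0:1:0]$, its smooth points are $[s:s^3:1]$, and $s=0$ is a flex with tangent $y=0$. The following computation will serve twice.

\begin{lemma}\label{lem:cusp}
Let $W\subset V$ be spanned by the nine monomials other than $x^3$, and let $s_0\ne0$. The map $V\to\mathbb{C}[s]/((s-s_0)^9)$, $F\mapsto F(s,s^3,1)$, restricts to a bijection on $W$, and its kernel is spanned by $yz^2-x^3$.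
\end{lemma}

\begin{proof}
The monomial $x^iy^jz^k$ goes to $s^{i+3j}$. In the chart $z=1$, the monomials $1,x,x^2,y,xy,x^2y,y^2,xy^2,y^3$ go to $s^e$ with $e=0,1,\dots,7,9$. A combination of these powers that is divisible by $(s-s_0)^9$ equals $c(s-s_0)^9$, whose $s^8$-coefficient is $-9cs_0$. Since $s^8$ does not occur, $c=0$. So $W$ injects into a space of dimension $9$, the map is onto, and its one-dimensional kernel contains $yz^2-x^3$.
\end{proof}

\subsection{Weights}\label{sub:weights}
Write $F=\sum c_{ij}\,x^iy^jz^{3-i-j}$. Applying \eqref{eq:semiinv} to diagonal matrices shows that in every monomial $\prod_{\mu=1}^{12}c_{i_\mu j_\mu}$ of $\operatorname{disc}$ each variable occurs with total exponent $12$; thus $\sum_\mu i_\mu=\sum_\mu j_\mu=12$. Give $c_{ij}$ the \emph{weight} $i+3j-3$, so that the two coefficients of $yz^2-x^3$ have weight $0$. Then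
\begin{equation}\label{eq:weight}
\text{every monomial of }\operatorname{disc}\text{ has total weight }12+36-36=12.
\end{equation}

As a first use, consider the Weierstrass cubics $yz^2=x^3+axy^2+by^3$. The point $[0:0:1]$, the only one with $y=0$, is smooth and is a flex with tangent $y=0$. In the chart $y=1$ the equation is $z^2=x^3+ax+b$, so the curve is irreducible, and it is singular exactly when $x^3+ax+b$ has a multiple root, that is, when $4a^3+27b^2=0$; a double root ($a\ne0$) gives a node and a triple root ($a=b=0$) a cusp. The coefficients $c_{12}$ and $c_{03}$ have weights $4$ and $6$, so by \eqref{eq:weight} the discriminant of such a cubic is $\alpha a^3+\beta b^2$. This polynomial is nonzero and vanishes at $(a,b)=(-3,2)$. Hence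
\begin{equation}\label{eq:weierstrass}
\operatorname{disc}(yz^2-x^3-axy^2-by^3)=\kappa\,(4a^3+27b^2),\qquad\kappa\ne0 .
\end{equation}

\subsection{The discriminant near a nodal cubic}
To compute orders of vanishing we replace $\operatorname{disc}$ near a nodal cubic by a function with a local meaning, the critical value at the critical point near the node.

\begin{lemma}\label{lem:morse}
Let $F_0\in V$ define a nodal cubic with node $n$, and fix an affine chart containing $n$. For $F$ near $F_0$ there are coordinates $\xi_F,\eta_F$ near $n$, analytic in $F$ and in the point, and an analytic function $\varepsilon(F)$ with $\varepsilon(F_0)=0$, such that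
\[
F=\xi_F\,\eta_F-\varepsilon(F)\ \text{ near } n,\qquad \operatorname{disc}=(\text{unit})\cdot\varepsilon\ \text{ near }F_0 .
\]
Moreover $d\operatorname{disc}_{F_0}(H)=c\,H(n)$ for all $H\in V$, with a constant $c\ne0$.
\end{lemma}

\begin{proof}
The node is a nondegenerate critical point of $F_0$ in the chart, so $F$ has a unique critical point $n(F)$ near $n$, analytic in $F$. The holomorphic Morse lemma with parameters gives the coordinates, with $-\varepsilon(F)=F(n(F))$. Since $dF_0$ vanishes at $n$, differentiating gives $d\varepsilon_{F_0}(H)=-H(n)$, a nonzero linear form in $H$. A limit of singular points of cubics tending to $F_0$ is a singular point of $F_0$, so by compactness of $\mathbb{P}^2$ the singular points of a cubic near $F_0$ lie near $n$. Hence $F$ near $F_0$ is singular if and only if $\varepsilon(F)=0$. Taking $\varepsilon$ as one of the coordinates on $V$ near $F_0$, we get $\operatorname{disc}=\rho\,\varepsilon$ with $\rho$ analytic, and $d\operatorname{disc}_{F_0}=\rho(F_0)\,d\varepsilon_{F_0}$.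

It remains to see that $d\operatorname{disc}_{F_0}\ne0$. A nonzero partial derivative of the irreducible polynomial $\operatorname{disc}$ has lower degree, so it does not vanish on all of $\{\operatorname{disc}=0\}$. Thus $d\operatorname{disc}$ vanishes only on a proper closed subset of this hypersurface, and the subset is $GL_3$-invariant by \eqref{eq:semiinv}. The equations of nodal cubics form a single dense orbit, which is therefore disjoint from the subset.
\end{proof}

The next lemma is the source of the factor $9$. It applies both to a fixed point of contact (Section~\ref{sec:cubic}) and to a moving one (Section~\ref{sec:weighted}).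

\begin{lemma}\label{lem:node}
Let $\Gamma$ be a branch at $p_0$, and let $t\mapsto p_t\in\Gamma$ and $t\mapsto F_t\in V$ be analytic near $t=0$. Assume that $F_t$ has contact at least $9$ with $\Gamma$ at $p_t$ for all $t$, and that $F_0$ defines a nodal cubic with node $p_0$ and contact exactly $9$. Let $v$ be a constant vector field, in an affine chart, transverse to $\Gamma$ at $p_0$. Then
\[
\operatorname{disc}(F_t)=(\text{unit})\cdot\bigl(dF_t(p_t)(v)\bigr)^9 .
\]
\end{lemma}

\begin{proof}
Write $F_t=\xi_t\eta_t-\varepsilon_t$ as in Lemma~\ref{lem:morse}. The branches of $F_0$ are $\xi_0=0$ and $\eta_0=0$. By (C1) we may name them so that $\xi_0$ has contact $1$ and $\eta_0$ has contact $8$ with $\Gamma$. For small $t$ the function $u=\xi_t|_\Gamma$ is then a coordinate on $\Gamma$, in which $\eta_t|_\Gamma=G_t(u)$ with $G$ analytic in $(t,u)$. Let $u_0(t)=\xi_t(p_t)$ be the coordinate of $p_t$; then $u_0(0)=0$. The restriction $F_t|_\Gamma=uG_t(u)-\varepsilon_t$ vanishes to order at least $9$ at $u=u_0(t)$. Expanding in powers of $u-u_0(t)$ gives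
\[
uG_t(u)-\varepsilon_t=(u-u_0(t))^9\,w_t(u)
\]
with $w$ analytic in $(t,u)$, and $w_0(0)\ne0$ because $F_0$ has contact exactly $9$. Setting $u=0$ gives $\varepsilon_t=u_0(t)^9w_t(0)$, so $\operatorname{disc}(F_t)$ is a unit times $u_0(t)^9$.

In the coordinates $(\xi_t,\eta_t)$ we have $dF_t(p_t)(\partial/\partial\eta_t)=\xi_t(p_t)=u_0(t)$. The branch $\Gamma$ is tangent to $\eta_0=0$, so $\partial/\partial\eta_t$ is transverse to $\Gamma$ at $p_t$, and $v=\alpha(t)\tau_t+\beta(t)\,\partial/\partial\eta_t$ at $p_t$ with $\tau_t$ tangent to $\Gamma$ and $\beta(0)\ne0$. Since $dF_t(p_t)(\tau_t)=0$, we get $dF_t(p_t)(v)=\beta(t)u_0(t)$.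
\end{proof}

\section{The case $d=3$: pencils at $9$-torsion points}\label{sec:cubic}

Let $E$ be a smooth cubic, with equation $F_E$. At most points of $E$ the only cubic with contact at least $9$ is $E$ itself, while at finitely many points there is a whole pencil. So the zeros of the discriminant are counted on finitely many lines in $\mathbb{P}V$, twelve on each.

Choose a flex $o$ as origin of the group law. Two divisors of the same degree on $E$ are linearly equivalent if and only if their sums in the group agree, the $m$-torsion subgroup $E[m]$ has $m^2$ elements, and $\mathcal{O}_E(1)\cong\mathcal{O}_E(3o)$. Hence $9p\in|\mathcal{O}_E(3)|$ if and only if $p\in E[9]$, and the flexes are the points of $E[3]$.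

\begin{lemma}\label{lem:pencil}
Let $p\in E[9]$. The cubics with contact at least $9$ with $E$ at $p$ form a pencil $\Lambda_p\ni E$, and every member $C\ne E$ has $C\cdot E=9p$. Exactly one member $C_*$ is singular at $p$, and all other members are irreducible and reduced. The rational cubics with maximal contact with $E$ are the singular members $C\neq C_*$ of the $81$ pencils $\Lambda_p$, and each occurs for only one $p$.
\end{lemma}

\begin{proof}
Restriction $V\to H^0(\mathcal{O}_E(3))$ has kernel $\langle F_E\rangle$ and the target has dimension $9$, so it is onto. Since $\mathcal{O}_E(3)(-9p)$ is trivial, $h^0(\mathcal{O}_E(3)(-9p))=1$, and the preimage of this line has dimension $2$. A member $C\ne E$ meets $E$ in $9$ points in all, so $C\cdot E=9p$. For $F$ in the pencil, $dF(p)$ kills the tangent direction of $E$, so $dF(p)=\mu(F)\,dF_E(p)$ with $\mu$ linear and $\mu(F_E)=1$; the kernel of $\mu$ gives the unique member $C_*$. Let $C\ne E,C_*$. Every component of $C$ meets $E$, hence passes through $p$, and $p$ is a smooth point of $C$; so there is one component, of multiplicity one.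

Let $C$ be a rational cubic with $\operatorname{mult}_qf^*E=9$ and $p=f(q)$. Since $f^*E$ has degree $9$, it equals $9q$. So $C\cdot E=9p$, which determines $p$ and shows that $p\in E[9]$ and $C\in\Lambda_p$. The point $p$ is not a cusp of $C$ by (C3), and it is not a node, since the second preimage of $p$ would occur in $f^*E$. Thus $C\ne C_*$. Conversely, a singular member $C\ne C_*$ is a rational cubic, smooth at $p$, with $C\cdot E=9p$, so it has maximal contact by (C4).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cubic}]
The discriminant restricts to each pencil as a binary form of degree $12$, nonzero because $E$ is smooth. We locate its zeros.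

\emph{The $9$ flexes.} Choose coordinates with $p=[0:0:1]$ and $E:\ yz^2=x^3+axy^2+by^3$; then $j(E)=0$ if and only if $a=0$. The cube $y^3$ of the tangent line has contact $9$, so $\Lambda_p$ is spanned by $F_E$ and $y^3$, and $C_*=\{y^3=0\}$. The other members are $yz^2=x^3+axy^2+b'y^3$ with $b'\in\mathbb{C}$, singular when $4a^3+27b'^2=0$. If $a\ne0$ this gives two nodal cubics, and if $a=0$ one cuspidal cubic. Note where the other zeros have gone: by \eqref{eq:weierstrass},
\[
\operatorname{disc}(\sigma F_E-\tau y^3)=\kappa\,\sigma^{10}\bigl(4a^3\sigma^2+27(b\sigma+\tau)^2\bigr),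
\]
so the tripled tangent line $\sigma=0$ is a zero of order $10$.

\emph{The $72$ other points.} Let $p\in E[9]$ not be a flex. A line contained in $C_*$ would meet $E$ only at $p$, making $p$ a flex; so $C_*$ is irreducible. It is singular at $p$, and not cuspidal by (C3). So $C_*=\{F_*=0\}$ is nodal with node $p$ and contact exactly $9$. Apply Lemma~\ref{lem:node} to the branch of $E$ at $p$, with $p_t=p$ and $F_t=F_*+tF_E$. Since $dF_*(p)=0$, we have $dF_t(p)(v)=t\,dF_E(p)(v)$ with $dF_E(p)(v)\ne0$. Hence $C_*$ is a zero of order exactly $9$.

No member $C\ne C_*$ is cuspidal. Otherwise take coordinates in which $C$ is $yz^2=x^3$ and $p=[s_0:s_0^3:1]$. By (C2), $F_E$ has contact $9$ with $C$ at $p$, and it is not a multiple of $yz^2-x^3$, so $s_0=0$ by Lemma~\ref{lem:cusp}. Then the line $y=0$ has contact $3$ with $C$ at $p$, hence with $E$ by (C2), and $p$ is a flex of $E$, a contradiction.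

So each singular member $C=\{F_C=0\}\ne C_*$ is nodal, with node $n\ne p$. As $C\cap E=\{p\}$, we have $F_E(n)\ne0$, and Lemma~\ref{lem:morse} gives $\operatorname{disc}(F_C+tF_E)=c\,F_E(n)\,t+O(t^2)$, a simple zero. The number of such members is $12-9=3$.

\emph{Total.} By Lemma~\ref{lem:pencil} the number is $72\cdot3+9\cdot2=234$ if $j(E)\ne0$, all nodal, and $72\cdot3+9\cdot1=225$ if $j(E)=0$, with $216$ nodal and $9$ cuspidal cubics.
\end{proof}

For $j(E)\neq0$ the count reads $81\cdot12-72\cdot9-9\cdot10=234$: all zeros of the discriminant, less $9$ for each cubic with its node at the contact point and $10$ for each tripled flex tangent. The proof for $d\ge4$ has the same shape, with the $81$ pencils replaced by a single curve of cubics.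

\section{The osculating cubic and the weighted formula}\label{sec:weighted}

Throughout this section $\nu:\widetilde Y\to\mathbb{P}^2$ is as in Theorem~\ref{thm:weighted} and satisfies (A1)--(A3). Since $\nu$ is an immersion, the image of a neighborhood of $p$ is a branch at $\nu(p)$; since $\nu(\widetilde Y)$ is irreducible of degree at least $4$, every cubic has finite contact with it.

\subsection{The singular osculating cubics}

\begin{lemma}\label{lem:types}
For each $p\in\widetilde Y$ the cubic $C_p$ is smooth or of exactly one of the following types.
\begin{itemize}
\item[\emph{(N)}] $C_p$ is nodal and smooth at $\nu(p)$.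
\item[\emph{(N$'$)}] $C_p$ is nodal with node $\nu(p)$, and its branches have contacts $8$ and $1$ with the branch of $\widetilde Y$.
\item[\emph{(F)}] $p$ is an ordinary flex with tangent line $\ell$, and $C_p=3\ell$.
\end{itemize}
Every flex is of type \emph{(F)}.
\end{lemma}

\begin{proof}
A flex is ordinary by (A1), so $3\ell$ has contact $9$ and equals $C_p$ by (A2). If $C_p$ is not irreducible and reduced, it is a union of three lines by (A3). Each has contact at most $3$ by (A1) and the sum is at least $9$, so each has contact $3$; hence each is the tangent line and $p$ is a flex. If $C_p$ is irreducible and singular, it is nodal by (A3). If the node is $\nu(p)$, the contact is $9$ by (A3), and it splits as $8+1$ by (C1).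
\end{proof}

\subsection{The sections $D$ and $\gamma$}
To make $F_p$ vary holomorphically and to measure how much it twists, we use principal parts. Let $L=\nu^*\mathcal{O}(3)$, of degree $3d$, and $K=K_{\widetilde Y}$. The bundle of principal parts $P^m(L)$ has rank $m+1$ and fiber $L\otimes\mathcal{O}/\mathfrak{m}_p^{m+1}$ at $p$; a section of $L$ maps to its Taylor polynomial of order $m$ at each point, and there are exact sequences $0\to L\otimes K^m\to P^m(L)\to P^{m-1}(L)\to0$. The kernel at $p$ of the bundle map $V\otimes\mathcal{O}_{\widetilde Y}\to P^8(L)$ consists of the cubics with contact at least $9$. By (A2) it is one-dimensional for every $p$, so the map is onto, and its kernel is a line subbundle $\mathcal{L}\subset V\otimes\mathcal{O}_{\widetilde Y}$ with fiber $\langle F_p\rangle$ and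
\[
-\deg\mathcal{L}=\deg P^8(L)=\sum_{i=0}^8\bigl(3d+i(2g-2)\bigr)=27d+36(2g-2).
\]

Since $\operatorname{disc}$ is homogeneous of degree $12$, the rule $F_p\mapsto\operatorname{disc}(F_p)$ is a section $D$ of $\mathcal{L}^{-12}$. It vanishes exactly at the points of types N, N$'$ and F.

To detect the last two types, note that $F_p$ vanishes at $\nu(p)$, so its differential there is a well-defined element of $T^*_{\nu(p)}\mathbb{P}^2\otimes L_p$, and it kills the tangent direction of the branch. It therefore lies in $(N_\nu^*\otimes L)_p$, where $N_\nu=\nu^*T_{\mathbb{P}^2}/T_{\widetilde Y}$ is the normal bundle, a line bundle of degree $3d+2g-2$. The rule $F_p\mapsto dF_p(\nu(p))$ is a section $\gamma$ of $\mathcal{L}^{-1}\otimes N_\nu^*\otimes L$. It vanishes exactly where $C_p$ is singular at $\nu(p)$, that is, at the points of types N$'$ and F.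

Finally, let $\phi$ be the number of flexes. By (A1) each is a simple zero of the Wronskian of the linear forms, so \eqref{eq:wronskian} gives $\phi$. The degrees of the bundles in which $D$ and $\gamma$ live, written $\deg D$ and $\deg\gamma$, and the number $\phi$ are
\begin{equation}\label{eq:degrees}
\begin{aligned}
\deg D&=324d+432(2g-2),\\
\deg\gamma&=27d+36(2g-2)-(3d+2g-2)+3d=27d+35(2g-2),\\
\phi&=3d+3(2g-2)\ge 3d-6>0 .
\end{aligned}
\end{equation}

Orders are computed as follows. Let $t$ be a local coordinate at $p$, let $p_t$ be the image under $\nu$ of the point with coordinate $t$, let $F_t\in V$ be a local generator of $\mathcal{L}$, and let $v$ be a constant vector field in an affine chart, transverse to the branch. Then $\operatorname{ord}_pD$ and $\operatorname{ord}_p\gamma$ are the orders at $t=0$ of $\operatorname{disc}(F_t)$ and $dF_t(p_t)(v)$.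

\begin{proposition}\label{prop:orders}
The sections $D$ and $\gamma$ are nonzero, and their orders at the points where $C_p$ is singular are:
\begin{center}
\begin{tabular}{c|ccc}
type of $p$ & \emph{N} & \emph{N}$'$ & \emph{F}\\ \hline
$\operatorname{ord}_pD$ & $\operatorname{ord}_p(C_p)-8$ & $9\operatorname{ord}_p\gamma$ & $10$\\
$\operatorname{ord}_p\gamma$ & $0$ & $\ge1$ & $1$
\end{tabular}
\end{center}
\end{proposition}

The column for N$'$ is Lemma~\ref{lem:node}, whose hypothesis of contact exactly $9$ is the last clause of (A3). The column for F is proved in Section~\ref{sub:flex}; since $\phi>0$ and $\widetilde Y$ is connected, it shows that $D$ and $\gamma$ are nonzero. The column for N is proved in Section~\ref{sub:nodal}.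

\subsection{Flexes}\label{sub:flex}
At a flex the osculating cubic $3\ell$ is singular along a whole line, so Lemma~\ref{lem:morse} says nothing. The remedy is to rescale. Near an ordinary flex the branch looks like $y=x^3$, and the maps $(x,y)\mapsto(x/\lambda,y/\lambda^3)$ preserve this cuspidal cubic and carry the point with $x=\lambda$ to a point with $x=1$. After rescaling, the osculating cubic is a small perturbation of $y-x^3$, which Lemma~\ref{lem:cusp} lets us compute, and the weights of Section~\ref{sub:weights} control its discriminant.

\medskip\noindent\emph{Step 1: normal form.} Choose affine coordinates in which the branch is $y=x^3+a_4x^4+a_5x^5+\cdots$. We remove $a_4,a_5,a_6$ by three projective maps $(x,y)\mapsto(x',y')$ in turn.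
\begin{itemize}
\item For $x'=x/(1+\beta x)$, $y'=y/(1+\beta x)$ we have $x=x'/(1-\beta x')$ and $y'=y\,(1-\beta x')$, so $y'=x'^3(1-\beta x')^{-2}+a_4x'^4+O(x'^5)=x'^3+(a_4+2\beta)x'^4+O(x'^5)$. Take $\beta=-a_4/2$.
\item Let $a_4=0$. For $x'=x+\alpha y$, $y'=y$ we have $x=x'-\alpha x'^3+O(x'^5)$, so $y'=x'^3+(a_5-3\alpha)x'^5+O(x'^6)$. Take $\alpha=a_5/3$.
\item Let $a_4=a_5=0$. For $x'=x/(1+\delta y)$, $y'=y/(1+\delta y)$ we have $1+\delta y=1+\delta x'^3+O(x'^6)$ and $x=x'(1+\delta y)$, so $y=x'^3+(a_6+3\delta)x'^6+O(x'^7)$ and $y'=x'^3+(a_6+2\delta)x'^6+O(x'^7)$. Take $\delta=-a_6/2$.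
\end{itemize}
So we may assume that the branch is $y=h(x)=x^3+a_7x^7+a_8x^8+\cdots$. On it $xy^2=x^7+O(x^{11})$, so $y-x^3-a_7xy^2=a_8x^8+O(x^9)$. If $a_8$ were $0$, this cubic and $y^3$ would both have contact at least $9$, against (A2). Hence $a_8\ne0$.

\medskip\noindent\emph{Step 2: the rescaled osculating cubic.} Use $\lambda=x$ as coordinate on $\widetilde Y$, so $p_\lambda=(\lambda,h(\lambda))$. For $\lambda\ne0$ the map $(x,y)\mapsto(x/\lambda,y/\lambda^3)$ carries the branch to
\[
y=h_\lambda(x)=\lambda^{-3}h(\lambda x)=x^3+a_7\lambda^4x^7+a_8\lambda^5x^8+O(\lambda^6)
\]
and $p_\lambda$ to the point with $x=1$; the function $h_\lambda(x)$ is analytic near $(\lambda,x)=(0,1)$. Let $e_\lambda:V\to\mathbb{C}[x]/((x-1)^9)$ send $G$ to the Taylor polynomial of $G(x,h_\lambda(x))$ at $x=1$. It is analytic in $\lambda$, and $e_\lambda=e_0+O(\lambda^4)$. By Lemma~\ref{lem:cusp} with $s_0=1$, the map $e_0|_W$ is bijective; hence so is $e_\lambda|_W$ for small $\lambda$, with $(e_\lambda|_W)^{-1}=(e_0|_W)^{-1}+O(\lambda^4)$. Therefore $\ker e_\lambda$ is one-dimensional, spanned by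
\[
G_\lambda=y-x^3+R_\lambda,\qquad R_\lambda=-(e_\lambda|_W)^{-1}e_\lambda(y-x^3)\in W,
\]
which is analytic in $\lambda$. Since $e_\lambda(y-x^3)=a_7\lambda^4x^7+a_8\lambda^5x^8+O(\lambda^6)$,
\[
R_\lambda=-a_7\lambda^4\,(e_0|_W)^{-1}(x^7)-a_8\lambda^5\,(e_0|_W)^{-1}(x^8)+O(\lambda^6).
\]
Now $e_0(xy^2)=x^7$ and $e_0(y^3)=x^9$, and from $(x-1)^9=x^9-9x^8+36x^7-\cdots$ we get $x^8\equiv\frac19x^9+4x^7+(\text{terms of degree}\le6)$. So the coefficients $c_{ij}$ of $G_\lambda$ satisfy
\begin{equation}\label{eq:coeffs}
c_{30}=-1,\quad c_{01}=1+O(\lambda^5),\quad c_{12}=-a_7\lambda^4+O(\lambda^5),\quad c_{03}=-\tfrac{a_8}{9}\lambda^5+O(\lambda^6),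
\end{equation}
and the other six are $O(\lambda^5)$. We record the orders next to the weights.
\begin{center}
\begin{tabular}{l|cccccccccc}
monomial & $1$ & $x$ & $x^2$ & $x^3$ & $y$ & $xy$ & $x^2y$ & $y^2$ & $xy^2$ & $y^3$\\ \hline
weight & $-3$ & $-2$ & $-1$ & $0$ & $0$ & $1$ & $2$ & $3$ & $4$ & $6$\\
order in $\lambda$ & $\ge5$ & $\ge5$ & $\ge5$ & $0$ & $0$ & $\ge5$ & $\ge5$ & $\ge5$ & $\ge4$ & $5$
\end{tabular}
\end{center}

\medskip\noindent\emph{Step 3: $\operatorname{disc}(G_\lambda)$ has order $10$.} If only the four leading terms in \eqref{eq:coeffs} were present, $G_\lambda$ would be a Weierstrass cubic with $a=a_7\lambda^4$ and $b=\frac{a_8}{9}\lambda^5$, and \eqref{eq:weierstrass} would give terms of orders $12$ and $10$. The weights show that the remaining terms do not interfere. By the table, every coefficient has order at least $\frac56$ of its weight, with strict inequality except for $c_{30}$, $c_{01}$, $c_{03}$: for $c_{12}$ we have $4>\frac56\cdot4$, and for the six others $5>\frac56\cdot3$. By \eqref{eq:weight}, a monomial of $\operatorname{disc}$ evaluated on $G_\lambda$ has order greater than $\frac56\cdot12=10$ unless it has the form $c_{30}^{\,k}\,c_{01}^{\,l}\,c_{03}^{\,m}$.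 For such a monomial the total exponents of $x$, $z$, $y$ are $3k=12$, $2l=12$, $l+3m=12$, so it is $c_{30}^4c_{01}^6c_{03}^2$. Its coefficient in $\operatorname{disc}$ is $27\kappa\ne0$, by \eqref{eq:weierstrass} with $(a,b)=(0,1)$. Since $a_8\ne0$, its value on $G_\lambda$ has order exactly $10$, and so has $\operatorname{disc}(G_\lambda)$.

\medskip\noindent\emph{Step 4: back to $\mathcal{L}$.} For $\lambda\ne0$ the osculating cubic at $p_\lambda$ is $G_\lambda(x/\lambda,y/\lambda^3)$. The power of $\lambda$ that turns it into a generator of $\mathcal{L}$ at $\lambda=0$ is read from the table. Put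
\[
F_\lambda(x,y)=\lambda^4G_\lambda(x/\lambda,y/\lambda^3).
\]
Its $x^iy^j$-coefficient is $\lambda^{4-i-3j}c_{ij}$, of order equal to $1-(\text{weight})+(\text{order of }c_{ij})$. This is $0$ for $y^3$ and at least $1$ for the other nine monomials. So $F_\lambda$ is analytic in $\lambda$ with $F_0=-\frac{a_8}9y^3\ne0$; it lies in the subbundle $\mathcal{L}$ for $\lambda\ne0$, hence for all $\lambda$, and generates it near $p$. The substitution has matrix $\operatorname{diag}(\lambda^{-1},\lambda^{-3},1)$ of determinant $\lambda^{-4}$, so by homogeneity and \eqref{eq:semiinv}
\[
\operatorname{disc}(F_\lambda)=(\lambda^{4})^{12}(\lambda^{-4})^{12}\operatorname{disc}(G_\lambda)=\operatorname{disc}(G_\lambda),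
\]
and $\operatorname{ord}_pD=10$. With $v=\partial/\partial y$,
\[
dF_\lambda(p_\lambda)(v)=\lambda^4\lambda^{-3}\,\frac{\partial G_\lambda}{\partial y}(1,h_\lambda(1))=\lambda\,(1+O(\lambda^4)),
\]
and $\operatorname{ord}_p\gamma=1$.

\subsection{Nodal cubics that are smooth at the point of contact}\label{sub:nodal}
Let $p$ be of type N, with $F_0=F_p$, node $n\ne\nu(p)$ and $\operatorname{ord}_p(F_0)=9+k$, $k\ge0$. Then $\gamma(p)\ne0$. The hypersurface $\Delta$ is smooth at $F_0$, so two things must be found: the order $e$ to which the osculating cubic is stationary, and whether the direction in which it leaves $F_0$ is transverse to $\Delta$.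

Let $t$ be a local coordinate at $p$, and write $V=\langle F_0\rangle\oplus V'$. Normalize the generator of $\mathcal{L}$ as $F_t=F_0+E_t$ with $E_t\in V'$ and $E_0=0$. If $E_t$ were identically zero, $F_0$ would vanish at all points of the branch; so $E_t=t^eH+O(t^{e+1})$ with $0\ne H\in V'$ and $e\ge1$. By (A2), $h:=\operatorname{ord}_p(H)\le8$. For a cubic $F$ let $T_i(F)(t)$ be the $i$-th Taylor coefficient at the point $t$ of the restriction of $F$ to the branch. That $F_t$ has contact at least $9$ at $p_t$ means $T_i(F_0)(t)=-T_i(E_t)(t)$ for $0\le i\le8$, where
\[
T_i(F_0)(t)=c_0\tbinom{9+k}{i}t^{9+k-i}(1+O(t)),\quad c_0\ne0,\qquad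
T_i(E_t)(t)=t^e\bigl(T_i(H)(0)+O(t)\bigr).
\]
For $i=h$ we have $T_h(H)(0)\ne0$, so $e=9+k-h\ge k+1$. For $i=8$ the left side has order $k+1$ and the right side has order at least $e$, so $e\le k+1$. Hence $e=k+1$ and $h=8$. By Lemma~\ref{lem:morse}, and since $2e\ge e+1$,
\[
\operatorname{disc}(F_t)=c\,H(n)\,t^{k+1}+O(t^{k+2}),\qquad c\ne0 .
\]
Suppose $H(n)=0$. Then $\{H=0\}$ meets $C_p$ with multiplicity at least $2$ at the node. At $\nu(p)$ the cubic $C_p$ is smooth and has the same $8$-jet as the branch, so by (C2) the multiplicity there is $h=8$. The total is at least $10>9$, and $C_p$ is irreducible, so B\'ezout's theorem forces $H\in\langle F_0\rangle$, contradicting $0\neq H\in V'$. Thus $H(n)\ne0$ and $\operatorname{ord}_pD=k+1=\operatorname{ord}_p(C_p)-8$. This completes the proof of Proposition~\ref{prop:orders}.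

\subsection{The count}

\begin{proof}[Proof of Theorem~\ref{thm:weighted}]
By (A2), the pairs $(C,p)$ in the sum are the pairs $(C_p,p)$ with $p$ of type N. By Proposition~\ref{prop:orders},
\[
\deg D=\sum_{\mathrm{N}}\bigl(\operatorname{ord}_p(C_p)-8\bigr)+9\sum_{\mathrm{N}'}\operatorname{ord}_p\gamma+10\phi,\qquad
\deg\gamma=\sum_{\mathrm{N}'}\operatorname{ord}_p\gamma+\phi .
\]
Eliminating the sum over N$'$ and using \eqref{eq:degrees},
\begin{align*}
\sum_{\mathrm{N}}\bigl(\operatorname{ord}_p(C_p)-8\bigr)&=\deg D-9\deg\gamma-\phi\\
&=(324-243-3)\,d+(432-315-3)(2g-2)=78d+114(2g-2).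
\end{align*}
For a smooth plane curve $2g-2=d(d-3)$, and $78d+114d(d-3)=114d^2-264d=6d(19d-44)$.
\end{proof}

\begin{remark}\label{rem:hyp}
Condition (A1) is a consequence of (A2): if a line $\ell$ had contact at least $4$ at $p$, then $2\ell+m$ would have contact at least $9$ for every line $m$ through $\nu(p)$. We list it separately because for general curves it is proved first and then used to prove (A2). A smooth cubic violates (A2) at its $9$-torsion points; yet for $d=3$, $g=1$ the expressions \eqref{eq:degrees} give $972=81\cdot12$, $81$ and $9$, which are the number of zeros of the discriminant on the $81$ pencils, the number of members $C_*$, and the number of flexes. The effect of cuspidal cubics, excluded by (A3), is also visible there: for $j(E)=0$ two nodal cubics at each flex are replaced by one cuspidal cubic, a double zero of the discriminant. Finally, a nodal $C_p$ with node $\nu(p)$ and contact at least $10$ would have a branch of contact at least $9$, and in the proof of Lemma~\ref{lem:node} the factor $w_t(0)$ would not be a unit.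
\end{remark}

\section{General curves of degree $d\ge4$}\label{sec:general}

To deduce Theorem~\ref{thm:general} we show that a general smooth curve $Y$ of degree $d\ge4$, with $\nu$ the inclusion, satisfies (A1)--(A3), that all weights in Theorem~\ref{thm:weighted} equal $1$, and that no cubic is counted twice. Each statement follows from one principle. Let $\mathbb{P}^N=|\mathcal{O}_{\mathbb{P}^2}(d)|$.

\begin{lemma}\label{lem:dim}
Let $T$ be a constructible set and $I\subset T\times\mathbb{P}^N$ a constructible subset whose fiber over each $\tau\in T$ is a linear subspace of codimension at least $c$. If $\dim T<c$, a general curve of degree $d$ lies in none of these subspaces.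
\end{lemma}

\begin{proof}
The image of $I$ in $\mathbb{P}^N$ has dimension at most $\dim I\le\dim T+N-c<N$.
\end{proof}

In the applications the parameter sets are algebraic families or their images under morphisms, constructible by Chevalley's theorem, and $I$ is defined by the vanishing of finitely many Taylor coefficients.

\medskip\noindent\emph{Condition} (A1). Let $T$ be the $3$-dimensional variety of pairs $(\ell,p)$ with $p$ a point of the line $\ell$. Forms of degree $d$ restrict onto $H^0(\mathcal{O}_\ell(d))$, and vanishing to order $4$ at $p$ is $4$ independent conditions there. By Lemma~\ref{lem:dim} and the symmetry in (C2), a general $Y$ satisfies (A1).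

\subsection{Jets}
Conditions (A2) and (A3) at $p$ concern, almost entirely, the $8$-jet of $Y$ at $p$, so we bound the sets of bad jets. The $8$-jets of branches form a smooth irreducible variety of dimension $10$, with local coordinates $x_0,y_0,\dots,y_8$ for the jet of $y=\sum y_k(x-x_0)^k$ at $x=x_0$. Let $S$ be the open subset of jets whose contact with the tangent line is $2$ or $3$, given by $(y_2,y_3)\ne(0,0)$. If $Y$ satisfies (A1), all its $8$-jets lie in $S$.

\begin{lemma}\label{lem:jets}
Let $d\ge4$. Every jet in $S$ imposes $9$ independent conditions on forms of degree $d$. Consequently, if $B\subset S$ is constructible with $\dim B\le8$, a general curve of degree $d$ contains no jet in $B$.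
\end{lemma}

\begin{proof}
Take affine coordinates with the jet at the origin and tangent line $y=0$. On the jet $x$ has order $1$ and $y$ has order $2$ or $3$. In the first case $1,x,x^2,x^3,x^4,x^3y,x^2y^2,xy^3,y^4$ have orders $0,\dots,8$; in the second, $1,x,x^2,x^3,x^4,x^2y,y^2,xy^2,x^2y^2$ do. These monomials have degree at most $4\le d$, and elements of orders $0,\dots,8$ span $\mathbb{C}[x]/(x^9)$. The last statement is Lemma~\ref{lem:dim} with $c=9$.
\end{proof}

Define four sets of jets in $S$.
\begin{itemize}
\item[$B_1$:] the $8$-jets of smooth cubics $E$ at points $p$ with $9p\in|\mathcal{O}_E(3)|$;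
\item[$B_2$:] the jets that have contact at least $7$ with some smooth conic;
\item[$B_3$:] the $8$-jets of cuspidal cubics at smooth points;
\item[$B_4$:] the $8$-jets of branches of nodal cubics at their nodes.
\end{itemize}

\begin{lemma}\label{lem:bad}
Each $B_i$ has dimension at most $8$.
\end{lemma}

\begin{proof}
For $B_1$, the pairs $(E,p)$ form a family of dimension $9$, with $81$ points on each $E$. Given such a pair with jet $j$, every smooth member $E'\neq E$ of the pencil $\Lambda_p$ of Lemma~\ref{lem:pencil} contains $j$, so $j$ is its $8$-jet at $p$, and $E\cdot E'=9p$ shows that $(E',p)$ is again such a pair. All but finitely many members are smooth, so every fiber of $(E,p)\mapsto j$ has dimension at least $1$, and $\dim B_1\le8$. For $B_2$, a smooth conic and a point on it depend on $5+1=6$ parameters and determine the $6$-jet; $y_7$ and $y_8$ are free, so $\dim B_2\le8$. For $B_3$, the cuspidal cubics depend on at most $7$ parameters and the point on one more. The set $B_4$ lies in the union of the $PGL_3$-orbits of two jets.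
\end{proof}

\begin{proposition}\label{prop:A23}
Let $Y$ be a smooth curve of degree $d\ge4$ that satisfies \emph{(A1)} and contains no jet in $B_1\cup B_2\cup B_3\cup B_4$. Then $Y$ satisfies \emph{(A2)} and \emph{(A3)}. In particular a general $Y$ satisfies \emph{(A1)--(A3)}.
\end{proposition}

\begin{proof}
Let $p\in Y$, and let $j\in S$ be the $8$-jet of $Y$ at $p$. Contacts below are with $Y$ at $p$; they are additive, and at most $3$ for lines.

Suppose (A2) fails at $p$, so that independent cubics $F,G$ have contact at least $9$. Let $A$ be their greatest common divisor, of degree $0$, $1$ or $2$, and write $F=AF'$, $G=AG'$.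

\emph{Degree $0$.} The scheme $F=G=0$ has length $9$ and contains $j$, so it equals $j$. By Bertini's theorem a general member of the pencil is smooth away from the base point $p$. The members singular at $p$ form a linear subspace, and it is not the whole pencil: otherwise $(F,G)\subset\mathfrak{m}_p^2$, whereas the ideal of $j$ contains a local equation $y-\varphi(x)\notin\mathfrak{m}_p^2$. So a general member $E$ is a smooth cubic containing $j$. Then $j$ is the $8$-jet of $E$ at $p$, and another member cuts out $9p$ on $E$. Thus $j\in B_1$.

\emph{Degree $1$.} The coprime conics $F',G'$ both have contact at least $9-3=6$, so their intersection, of length $4$, contains the $5$-jet of $Y$, of length $6$. This is impossible.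

\emph{Degree $2$.} One of the distinct lines $F',G'$ is not the tangent line and has contact at most $1$, so the conic $A$ has contact at least $8$. A pair of lines has contact at most $6$, so $A$ is smooth and $j\in B_2$.

Hence (A2) holds. Suppose (A3) fails at $p$. There are three cases.

\emph{$C_p$ is cuspidal.} By (C3), $p$ is a smooth point of $C_p$, and by (C2) $j$ is the $8$-jet of $C_p$ there. So $j\in B_3$.

\emph{$C_p=Q\cup\ell'$ with $Q$ a smooth conic.} If $\ell'$ has contact $3$, then $Q$ has contact at least $6$, so $Q$ and $Y$ have the same $5$-jet, and by (C2) the line $\ell'$ has contact $3$ with $Q$, which is impossible for a smooth conic. So $\ell'$ has contact at most $2$, the conic $Q$ has contact at least $7$, and $j\in B_2$.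

\emph{$C_p$ is nodal with node $p$ and contact at least $10$.} By (C1) one branch has contact at least $9$, so $j\in B_4$.

All cases are excluded. The last statement follows from Lemmas~\ref{lem:jets} and~\ref{lem:bad}.
\end{proof}

\subsection{Excess contact with nodal cubics}
The two remaining conditions involve the $9$-jet of $Y$, or two points at once, so we count conditions on the cubic instead.

\begin{lemma}\label{lem:excess}
Let $Y$ be a general curve of degree $d\ge4$ and $C$ any nodal cubic. Then $Y$ does not have contact $10$ or more with $C$ at a smooth point of $C$, and does not have contact $9$ or more at two distinct smooth points of $C$.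
\end{lemma}

\begin{proof}
Fix $C$ with normalization $f:\mathbb{P}^1\to C$, given by three binary cubic forms, and let $n_1,n_2$ be the preimages of the node. Pullback sends forms of degree $d$ to binary forms of degree $3d$. Its kernel consists of the multiples of the equation of $C$, so its image $A$ has dimension $\binom{d+2}2-\binom{d-1}2=3d$. Since $f(n_1)=f(n_2)$, an element of $A$ that vanishes at $n_1$ vanishes at $n_2$.

Let $q\ne n_1,n_2$. The binary forms of degree $3d$ vanishing to order at least $10$ at $q$ form a space $B$ of dimension $3d-9$. As $3d-10>0$, it contains the form with divisor $10q+(3d-10)n_1$, which is not in $A$. So $\dim(A\cap B)\le3d-10$, and contact at least $10$ at $f(q)$ is at least $10$ independent conditions on $Y$. The pairs $(C,q)$ are parametrized by $PGL_3$ times an open subset of $\mathbb{P}^1$, of dimension $9$, and Lemma~\ref{lem:dim} applies.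

Let $q\ne q'$. The binary forms of degree $3d$ vanishing to order at least $9$ at both points form a space of dimension $\max(0,3d-17)$, so the number of independent conditions on $Y$ is at least $\min(3d,17)\ge12$. The triples $(C,q,q')$ depend on $10$ parameters, and Lemma~\ref{lem:dim} applies again.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $Y$ be a general smooth curve of degree $d\ge 4$, so that (A1)--(A3) and Lemma~\ref{lem:excess} hold. Let $C$ be a rational cubic with $\operatorname{mult}_qf^*Y=9$, and put $p=f(q)$. By (C4) the contact of $C$ with $Y$ at $p$ is at least $9$, so $C=C_p$ by (A2). Being irreducible and singular, $C_p$ is of type N or N$'$ by Lemma~\ref{lem:types}. In type N$'$ the two preimages of $p$ have multiplicities $8$ and $1$ in $f^*Y$, so the type is N. Conversely, if $p$ is of type N, then $C_p$ is a nodal cubic smooth at $p$, and at the unique preimage $q$ of $p$ we have $\operatorname{mult}_qf^*Y=\operatorname{ord}_p(C_p)$, which equals $9$ by Lemma~\ref{lem:excess}. By the same lemma, distinct points of type N have distinct osculating cubics. So $p\mapsto C_p$ is a bijection from the points of type N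 onto the rational cubics with maximal contact; these cubics are nodal, and their contact points are distinct, smooth on the cubics, and not flexes by Lemma~\ref{lem:types}. Every term in the sum of Theorem~\ref{thm:weighted} equals $1$, so their number is $6d(19d-44)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Muratore}
Giosu\`e Muratore, \emph{Relative Gromov-Witten and maximal contact conics}, arXiv:2401.08487 (2024).
\end{thebibliography}
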